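\title{Ramsey's theorem for transitive colorings of pairs:\\ reducing $n$ colors to two}

\begin{abstract}
A coloring $c$ of pairs of natural numbers is transitive if $x<y<z$ and $c(x,y)=c(y,z)$ imply $c(x,y)=c(x,z)$. Let $\mathsf{trRT}_n$ be Ramsey's theorem for transitive colorings with $n$ colors. We prove that, over $\mathsf{RCA}_0$, the principles $\mathsf{trRT}_n$ for standard $n\ge 2$ are all equivalent to $\mathsf{trRT}_2$, that is, to the ascending-descending sequence principle $\mathsf{ADS}$. This answers a question of Towsner and Yokoyama. The proof attaches to each color a lexicographic order on the points and shows that some color can be decided along a descending sequence for its order. The restriction to standard $n$ is needed: the version with an arbitrary number of colors implies $\Sigma^0_2$-induction. We also determine the strength of the principle when only some of the colors are transitive.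
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in second-order arithmetic over the base theory $\mathsf{RCA}_0$, which is recalled in Section~\ref{sec:base}, and we write $\mathbb M$ for the first-order universe, the natural numbers of the model. For $a\in\mathbb M$ let $[0,a]=\{0,\dots,a\}$. For a set $S$ let $[S]^2$ be the set of pairs $x<y$ from $S$. A \emph{coloring} of $[S]^2$ is a function $c:[S]^2\to[0,a]$, and a set $H\subseteq S$ is \emph{homogeneous} if $c$ is constant on $[H]^2$. Ramsey's theorem for pairs and $n$ colors, $\mathsf{RT}^2_n$, says that every $c:[\mathbb M]^2\to[0,n-1]$ has an infinite homogeneous set.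

\begin{definition}\label{def:transitive}
Let $c:[S]^2\to[0,a]$. A color $i$ is \emph{transitive} if $x<y<z$ in $S$ and $c(x,y)=c(y,z)=i$ imply $c(x,z)=i$. The coloring $c$ is \emph{transitive} if every color is transitive. The principle $\mathsf{trRT}_{<\infty}$ says that for every $a$, every transitive $c:[\mathbb M]^2\to[0,a]$ has an infinite homogeneous set. For a standard natural number $n\ge2$, the principle $\mathsf{trRT}_n$ is the restriction of $\mathsf{trRT}_{<\infty}$ to $a=n-1$.
\end{definition}

The color $i$ is transitive exactly when the relation ``$x<y$ and $c(x,y)=i$'' is a strict partial order. A transitive coloring with $n$ colors is therefore a partition of the usual order of $\mathbb M$ into $n$ partial orders, and $\mathsf{trRT}_n$ asserts that one of them has an infinite chain. Two principles about orders stand next to it. The \emph{ascending-descending sequence principle} $\mathsf{ADS}$ says that for every strict linear order $\prec$ on $\mathbb M$ there is a function $f$ with $f(i)\prec f(i+1)$ for all $i$, or with $f(i+1)\prec f(i)$ for all $i$. The \emph{chain-antichain principle} $\mathsf{CAC}$ says that every partial order on $\mathbb M$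 has an infinite set of pairwise comparable elements (a chain) or an infinite set of pairwise incomparable elements (an antichain). A transitive $2$-coloring is the same thing as a linear order on $\mathbb M$, and $\mathsf{trRT}_2$ is equivalent to $\mathsf{ADS}$ (Proposition~\ref{prop:ads}). So the principles $\mathsf{trRT}_n$ are many-color forms of $\mathsf{ADS}$. The following question comes from Towsner and Yokoyama~\cite{TY}, where it is stated as not known whether $\mathsf{trRT}_n$ implies $\mathsf{trRT}_{n+1}$ for any $n$.

\medskip
\noindent\textbf{Question.} Is there a standard $n\ge2$ such that $\mathsf{RCA}_0+\mathsf{trRT}_n$ proves $\mathsf{trRT}_{n+1}$?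
\medskip

For unrestricted colorings the corresponding question is settled by \emph{merging colors}. Given $c$ with $n$ colors and a color $s$, apply $\mathsf{RT}^2_2$ to the $2$-coloring ``$s$ or not $s$''. The resulting infinite set is homogeneous for $c$ with color $s$, or $c$ omits $s$ on it and $n-1$ colors remain. Repeating this gives $\mathsf{RT}^2_2\to\mathsf{RT}^2_n$ for each standard $n$. For transitive colorings the argument breaks at the first step, because a union of partial orders need not be a partial order.

\begin{example}\label{ex:blocks}
Cut $\mathbb M$ into the blocks $\{3j,3j+1,3j+2\}$. On block $j$ put $c(3j,3j+1)=j+1$, $c(3j+1,3j+2)=j+2$ and $c(3j,3j+2)=j$, all modulo $3$, and give color $0$ to pairs from different blocks. This $c$ is transitive: inside a block $c(x,y)\ne c(y,z)$, and if $x<y<z$ do not lie in one block then $c(x,z)=0$ and one of $c(x,y)$, $c(y,z)$ is $0$. But for each $s\le2$, block $s$ shows that the merged color ``not $s$'' is not transitive.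
\end{example}

The merged coloring has, in general, one transitive color and one arbitrary color, and Ramsey's theorem for such $2$-colorings is $\mathsf{CAC}$ (Theorem~\ref{thm:classification} below). So merging proves $\mathsf{trRT}_n$ from $\mathsf{CAC}$, but it does not reduce $\mathsf{trRT}_3$ to $\mathsf{trRT}_2$, and one could guess that a third color costs more than two. It does not.

\begin{theorem}\label{thm:main}
For each standard $n\ge2$, $\mathsf{RCA}_0\vdash\mathsf{trRT}_2\leftrightarrow\mathsf{trRT}_n$. Hence $\mathsf{RCA}_0+\mathsf{trRT}_n\vdash\mathsf{trRT}_{n+1}$ for every standard $n\ge2$. The proof of $\mathsf{trRT}_n$ uses at most $n(n-1)/2$ successive applications of $\mathsf{trRT}_2$. In particular, every $\omega$-model of $\mathsf{RCA}_0+\mathsf{ADS}$ satisfies $\mathsf{trRT}_{<\infty}$.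
\end{theorem}

The answer to the question is thus yes, for every $n\ge2$. Two further theorems mark the limits of Theorem~\ref{thm:main}. The first shows that the word ``standard'' cannot be dropped.

\begin{theorem}\label{thm:induction}
$\mathsf{RCA}_0+\mathsf{trRT}_{<\infty}\vdash\mathsf I\Sigma^0_2$. Hence no $\mathsf{trRT}_n$ with $n$ standard, and not even $\mathsf{CAC}$, proves $\mathsf{trRT}_{<\infty}$ over $\mathsf{RCA}_0$.
\end{theorem}

The second shows what happens when some colors are not required to be transitive.

\begin{theorem}\label{thm:classification}
For standard $n\ge2$ and $0\le k\le n$, let $\mathsf R_{n,k}$ say that every $c:[\mathbb M]^2\to[0,n-1]$ in which each of the colors $0,\dots,n-k-1$ is transitive has an infinite homogeneous set. Over $\mathsf{RCA}_0$,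
\[
\mathsf R_{n,0}\leftrightarrow\mathsf{ADS},\qquad \mathsf R_{n,1}\leftrightarrow\mathsf{CAC},\qquad \mathsf R_{n,k}\leftrightarrow\mathsf{RT}^2_2\quad\text{for }k\ge2 .
\]
\end{theorem}

So the strength of the principle depends on the number of unrestricted colors and not on the total number of colors. Theorems~\ref{thm:main}, \ref{thm:induction} and~\ref{thm:classification} are proved in Sections~\ref{sec:main}, \ref{sec:induction} and~\ref{sec:classification}.

\section{The base theory and the two-color case}\label{sec:base}

The language of second-order arithmetic has variables for numbers and for sets of numbers. A formula is $\Sigma^0_0$ if all its quantifiers are bounded number quantifiers. It is $\Sigma^0_1$, $\Pi^0_1$ or $\Sigma^0_2$ if it has the form $\exists u\,\theta$, $\forall u\,\theta$ or $\exists u\forall w\,\theta$ with $\theta$ a $\Sigma^0_0$ formula. Number and set parameters are allowed throughout. For $j=1,2$ the scheme $\mathsf I\Sigma^0_j$ of \emph{$\Sigma^0_j$-induction} consists of the universal closures of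
\[
\varphi(0)\wedge\forall i\,\bigl(\varphi(i)\to\varphi(i+1)\bigr)\ \to\ \forall a\,\varphi(a)
\]
for $\Sigma^0_j$ formulas $\varphi$. The theory $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, the scheme $\mathsf I\Sigma^0_1$, and $\Delta^0_1$-comprehension: a set exists if it is defined both by a $\Sigma^0_1$ and by a $\Pi^0_1$ formula. Informally, $\mathsf{RCA}_0$ proves the existence of the sets computable from given ones. A model is an \emph{$\omega$-model} if $\mathbb M$ is the set of standard natural numbers; in other models a bound $a$ may be nonstandard. An \emph{external} induction on $n$ takes place in the metatheory: it produces a separate proof in $\mathsf{RCA}_0$ for each standard $n$.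

We use the following textbook facts, all provable in $\mathsf{RCA}_0$.
\begin{itemize}
\item[(F1)] Functions may be defined by primitive recursion and by search for the least witness of a $\Sigma^0_0$ property, provided that a witness always exists.
\item[(F2)] A set is \emph{infinite} if it is unbounded. An infinite set $H$ has a strictly increasing enumeration $h:\mathbb M\to H$. Conversely, the range of a strictly increasing function exists as a set and is infinite.
\item[(F3)] An injective function on $\mathbb M$ is unbounded on every tail $\{i:i>m\}$.
\end{itemize}
By (F2), each of our principles applies to an infinite set $H$ in place of $\mathbb M$. If $c$ is a coloring of $[H]^2$, then $c'(x,y)=c(h(x),h(y))$ is a coloring of $[\mathbb M]^2$ with the same transitive colors, since $h$ is increasing, and $h$ maps an infinite homogeneous set for $c'$ onto an infinite homogeneous set for $c$. We reindex in this way without comment, and we likewise rename colors when some color does not occur.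

If $\prec$ is a strict linear order on $\mathbb M$, call a set $H$ \emph{$\prec$-ascending} if $x\prec y$ for all $x<y$ in $H$, and \emph{$\prec$-descending} if $y\prec x$ for all $x<y$ in $H$.

\begin{proposition}\label{prop:ads}
The following are provable in $\mathsf{RCA}_0$.
\begin{itemize}
\item[(a)] If $\prec$ is a strict linear order on $\mathbb M$ and $H$ is infinite, one application of $\mathsf{trRT}_2$ gives an infinite $H'\subseteq H$ that is $\prec$-ascending or $\prec$-descending.
\item[(b)] $\mathsf{trRT}_2\leftrightarrow\mathsf{ADS}$.
\end{itemize}
\end{proposition}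

\begin{proof}
(a) For $x<y$ in $H$ let $d(x,y)=1$ if $x\prec y$ and $d(x,y)=0$ if $y\prec x$. Both colors are transitive because $\prec$ is. A homogeneous set is ascending if its color is $1$ and descending if its color is $0$.

(b) Under $\mathsf{trRT}_2$, the increasing enumeration of the set given by (a) for $H=\mathbb M$ is a sequence as required by $\mathsf{ADS}$. Conversely, assume $\mathsf{ADS}$ and let $d:[\mathbb M]^2\to\{0,1\}$ be transitive. For $x<y$ put $x\prec y$ if $d(x,y)=1$ and $y\prec x$ if $d(x,y)=0$. Then exactly one of $p\prec q$, $q\prec p$ holds for $p\neq q$. If $\prec$ were not transitive, there would be a cycle $p\prec q\prec r\prec p$ on three distinct points. List them as $x<y<z$. The cycle is $x\prec y\prec z\prec x$, so that $d(x,y)=d(y,z)=1\ne d(x,z)$, or it is $x\prec z\prec y\prec x$, so that $d(x,y)=d(y,z)=0\ne d(x,z)$. Both contradict the transitivity of $d$. So $\prec$ is a linear order. Let $f$ be given by $\mathsf{ADS}$. By induction on $j$, either $f(i)\prec f(j)$ for all $i<j$ or $f(j)\prec f(i)$ for all $i<j$; in particular $f$ is injective. By (F3) and (F1) there are $i_0<i_1<\cdots$ with $f(i_0)<f(i_1)<\cdots$. The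 set $\{f(i_0),f(i_1),\dots\}$ exists by (F2), and it is homogeneous for $d$, with color $1$ in the first case and $0$ in the second.
\end{proof}

\section{From $n$ colors to two}\label{sec:main}

Throughout this section we work in $\mathsf{RCA}_0$, $n\ge2$ is standard, and $c:[\mathbb M]^2\to[0,n-1]$ is a coloring. We assume transitivity only where we say so.

\subsection{Bad triples}

In Example~\ref{ex:blocks} the obstruction to merging disappears if we keep one point from each block. This suggests passing to an infinite set on which merging works. The pattern to be removed is the following.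

\begin{definition}
Let $s$ be a color. A triple $x<y<z$ is \emph{$s$-bad} if $c(x,y)\ne s$ and $c(x,z)=s$.
\end{definition}

On a set $H$ with no $s$-bad triple, $c(x,y)\neq s$ implies $c(x,z)\ne s$ for all $x<y<z$ in $H$, whatever $c(y,z)$ is. So the color ``not $s$'' is transitive on $H$, and one could apply $\mathsf{trRT}_2$ to the merged coloring. That application is not even needed.

\begin{lemma}\label{lem:decide}
If $H$ is infinite and contains no $s$-bad triple, there is an infinite $H'\subseteq H$ such that either $c\equiv s$ on $[H']^2$, or $c$ omits $s$ on $[H']^2$.
\end{lemma}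

\begin{proof}
If there is an $m$ such that $c(x,y)=s$ for all $x<y$ in $H$ above $m$, let $H'=\{x\in H:x>m\}$. Otherwise, above every $m$ there are $x<y$ in $H$ with $c(x,y)\ne s$, and by (F1) we can choose $x_0<y_0<x_1<y_1<\cdots$ in $H$ with $c(x_i,y_i)\ne s$ for all $i$. For $i<j$ the triple $x_i<y_i<x_j$ is not $s$-bad, so $c(x_i,x_j)\ne s$. Let $H'=\{x_0,x_1,\dots\}$, which exists by (F2).
\end{proof}

It remains to find, using only $\mathsf{trRT}_2$, a color $s$ and an infinite set with no $s$-bad triple.

\subsection{A linear order for each color}

Record, for each point $y$, which smaller points are joined to $y$ in color $s$; this is a binary word of length $y$. A triple $x<y<z$ is $s$-bad when, at position $x$, the word of $y$ has a $0$ and the word of $z$ has a $1$. So we want a set $H$ along which the words do not increase at any position belonging to $H$. The positionwise comparison of words is only a partial order, whereas $\mathsf{trRT}_2$ handles linear orders. The linear order at hand is the lexicographic one. It controls only the first position at which two words differ, and the point of the proof is that, for a transitive color, this suffices.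

To compare words of different lengths we pad them with a third letter $\ast$ and order the alphabet by $0<1<\ast$.

\begin{definition}\label{def:order}
For a color $s$ and $x\in\mathbb M$ define $w^s_x:\mathbb M\to\{0,1,\ast\}$ by
\[
w^s_x(v)=\begin{cases}1&\text{if }v<x\text{ and }c(v,x)=s,\\ 0&\text{if }v<x\text{ and }c(v,x)\ne s,\\ \ast&\text{if }v\ge x.\end{cases}
\]
For $x\neq y$ let $\delta_s(x,y)$ be the least $v$ with $w^s_x(v)\ne w^s_y(v)$, and put $x\prec_s y$ if $w^s_x(v)<w^s_y(v)$ for $v=\delta_s(x,y)$.
\end{definition}

If $x<y$ then $w^s_x(x)=\ast\ne w^s_y(x)$. Hence $\delta_s(x,y)$ exists and is at most $\min(x,y)$, it is found by a bounded search, and $\prec_s$ exists by $\Delta^0_1$-comprehension. Unfolding the definition, for $x<y$ we have $y\prec_s x$ if and only if either $w^s_x$ and $w^s_y$ agree below $x$, or their first difference occurs at some $v<x$ with $c(v,x)=s\ne c(v,y)$. Note that the positions $v$ range over all of $\mathbb M$, also when we later restrict $\prec_s$ to a subset.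

\begin{lemma}\label{lem:linear}
For every color $s$, the relation $\prec_s$ is a strict linear order on $\mathbb M$.
\end{lemma}

\begin{proof}
For $x\ne y$ exactly one of $x\prec_s y$, $y\prec_s x$ holds, and $x\prec_s x$ never holds. Let $x\prec_sy\prec_sz$ and $m=\min(\delta_s(x,y),\delta_s(y,z))$. Below $m$ the three words agree. At $m$ we have $w^s_x(m)\le w^s_y(m)\le w^s_z(m)$, and at least one inequality is strict. So $m=\delta_s(x,z)$ and $x\prec_sz$.
\end{proof}

The claim is that a $\prec_s$-descending set has no $s$-bad triple when $s$ is transitive. With three points $0<1<2$ there is nothing to see: if they form a bad triple, the words of $1$ and $2$ begin with $0$ and $1$, so $1\prec_s2$. The difficulty is that an earlier position might overrule the position of the bad point. The smallest case has one earlier point.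

\begin{example}\label{ex:four}
Let $1<2<3$ be an $s$-bad triple, so $c(1,2)\ne s$ and $c(1,3)=s$. The words are
\[
\begin{array}{rccccc}
w^s_1=&\alpha&\ast&\ast&\ast&\cdots\\
w^s_2=&\beta&0&\ast&\ast&\cdots\\
w^s_3=&\gamma&1&\varepsilon&\ast&\cdots
\end{array}
\]
with $\alpha,\beta,\gamma,\varepsilon\in\{0,1\}$. Suppose $3\prec_s2\prec_s1$. Position $0$ gives $\alpha\ge\beta\ge\gamma$. If $\alpha=\gamma$, the three first letters are equal, and position $1$ gives $2\prec_s3$, a contradiction. So $\alpha=1$ and $\gamma=0$, that is, $c(0,1)=s$ and $c(0,3)\ne s$. Since $c(1,3)=s$, this is exactly a failure of transitivity of $s$ on $0<1<3$. If $s$ is not transitive, the failure can occur: for $(\alpha,\beta,\gamma)=(1,1,0)$ we do have $3\prec_s2\prec_s1$.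
\end{example}

The general proof has the same two steps: transitivity shows that no earlier position separates the three words, and then the position of the bad point decides.

\begin{lemma}[Key lemma]\label{lem:key}
Let the color $s$ be transitive. If $H$ is $\prec_s$-descending, then $H$ contains no $s$-bad triple.
\end{lemma}

\begin{proof}
Write $w_x$ for $w^s_x$ and $\prec$ for $\prec_s$. Let $x<y<z$ be in $H$ with $c(x,z)=s$. We show $c(x,y)=s$. By hypothesis $z\prec y$, $y\prec x$ and $z\prec x$.

\emph{The words $w_x$ and $w_z$ agree below $x$.} If $v<x$ and $c(v,x)=s$, then $c(v,z)=s$, because $c(x,z)=s$ and $s$ is transitive. So $w_x(v)\le w_z(v)$ for all $v<x$. At $\delta_s(x,z)$ the opposite strict inequality holds, since $z\prec x$. Hence $\delta_s(x,z)\ge x$.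

\emph{The word $w_y$ agrees with both below $x$.} Otherwise let $v<x$ be least with $w_y(v)\ne w_x(v)=w_z(v)$. Then $v=\delta_s(x,y)=\delta_s(y,z)$. From $z\prec y\prec x$ we get $w_z(v)<w_y(v)<w_x(v)$, which contradicts $w_x(v)=w_z(v)$.

\emph{Position $x$ decides.} Since $w_y$ and $w_z$ agree below $x$ and $z\prec y$, we have $w_y(x)\ge w_z(x)=1$. As $x<y$, the letter $w_y(x)$ is not $\ast$. So $w_y(x)=1$, that is, $c(x,y)=s$.
\end{proof}

\subsection{Finding a descending set}

An application of $\mathsf{trRT}_2$ to $\prec_s$ may return an ascending set, and an ascending set can contain bad triples.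

\begin{example}\label{ex:ascending}
On $\{0,1,2,3\}$ let $c(0,1)=1$, $c(0,2)=c(0,3)=2$, $c(1,2)=0$, $c(1,3)=2$, $c(2,3)=1$. Each of the four triples $x<y<z$ has $c(x,y)\ne c(y,z)$, so $c$ is transitive. The triple $1<2<3$ is $2$-bad. The words of the points $1,2,3$, up to the first $\ast$, are
\[
\begin{array}{c|lll}
&x=1&x=2&x=3\\\hline
s=2&0\ast&10\ast&110\ast\\
s=0&0\ast&01\ast&000\ast
\end{array}
\]
So $\{1,2,3\}$ is $\prec_2$-ascending. For the color $0$, however, it is descending.
\end{example}

This is the general situation: a pair cannot ascend in all the orders $\prec_s$ at once, because at the first point where $c(\cdot,x)$ and $c(\cdot,y)$ differ, some color is lost.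

\begin{lemma}\label{lem:pair}
For all $x<y$ there is a color $p\le n-1$ with $y\prec_px$.
\end{lemma}

\begin{proof}
If $c(v,x)=c(v,y)$ for all $v<x$, then for every $p$ the words $w^p_x$ and $w^p_y$ agree below $x$, so $y\prec_px$. Otherwise let $v<x$ be least with $c(v,x)\ne c(v,y)$ and let $p=c(v,x)$. Then $w^p_x$ and $w^p_y$ agree below $v$, while $w^p_x(v)=1$ and $w^p_y(v)=0$. So $y\prec_px$.
\end{proof}

The first case is the reason for making $\ast$ the largest letter. If $\ast$ were the smallest, then for a coloring of the form $c(x,y)=h(x)$ all of $\mathbb M$ would be ascending in every order.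

\begin{lemma}\label{lem:descending}
Assume $\mathsf{trRT}_2$. There are a color $s\le n-1$ and an infinite $\prec_s$-descending set $H$, obtained by at most $n-1$ applications of $\mathsf{trRT}_2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:linear} and Proposition~\ref{prop:ads}(a), applied successively to $\prec_0,\dots,\prec_{n-2}$, there are infinite sets $H_0\supseteq\dots\supseteq H_{n-2}$ such that $H_s$ is $\prec_s$-ascending or $\prec_s$-descending. If some $H_s$ is descending, we are done. Otherwise $H=H_{n-2}$ is $\prec_s$-ascending for every $s\le n-2$. For $x<y$ in $H$, the color $p$ of Lemma~\ref{lem:pair} can then only be $n-1$. So $H$ is $\prec_{n-1}$-descending.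
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

A transitive $2$-coloring is a transitive $n$-coloring, so $\mathsf{trRT}_n\to\mathsf{trRT}_2$. For the converse we assume $\mathsf{trRT}_2$ and prove $\mathsf{trRT}_n$, with at most $n(n-1)/2$ applications, by external induction on $n\ge2$. For $n=2$ one application suffices. Let $n\ge3$ and let $c:[\mathbb M]^2\to[0,n-1]$ be transitive. Lemma~\ref{lem:descending} gives a color $s$ and an infinite $\prec_s$-descending set $H$. By Lemma~\ref{lem:key}, $H$ contains no $s$-bad triple. Take $H'\subseteq H$ from Lemma~\ref{lem:decide}. Either $H'$ is homogeneous, or the restriction of $c$ to $[H']^2$ is a transitive coloring with $n-1$ colors, and then the induction hypothesis gives an infinite homogeneous subset of $H'$. The number of applications of $\mathsf{trRT}_2$ is at most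
\[
(n-1)+\frac{(n-1)(n-2)}2=\frac{n(n-1)}2 .
\]
This proves the equivalence, and $\mathsf{trRT}_n\to\mathsf{trRT}_2\to\mathsf{trRT}_{n+1}$ follows. Finally, an $\omega$-model of $\mathsf{RCA}_0+\mathsf{ADS}$ satisfies $\mathsf{trRT}_2$ by Proposition~\ref{prop:ads}(b), hence every $\mathsf{trRT}_n$. In such a model every $a$ is standard, and a coloring into $[0,a]$ is a coloring with $a+2\ge 2$ colors, so $\mathsf{trRT}_{<\infty}$ holds. \qed

\begin{remark}\label{rem:hyp}
Lemmas~\ref{lem:decide}, \ref{lem:linear}, \ref{lem:pair} and~\ref{lem:descending} hold for arbitrary colorings. Transitivity enters only in the first step of Lemma~\ref{lem:key}, and only for the color $s$. But we do not choose $s$; Lemma~\ref{lem:descending} hands it to us. This is why the proof needs all colors to be transitive: if one color were unrestricted, the descending set might be descending for that color only, and the end of Example~\ref{ex:four} shows that Lemma~\ref{lem:key} would not apply. That $n$ is standard is used in Lemma~\ref{lem:descending} and in the induction on $n$, both of which iterate the choice of an infinite set.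
\end{remark}

\section{An arbitrary number of colors}\label{sec:induction}

When the number of colors is an arbitrary element of $\mathbb M$, the principle has consequences for first-order arithmetic. The simplest transitive colorings already show this. For $h:\mathbb M\to[0,a]$ the coloring $c(x,y)=h(x)$ is transitive, since $c(x,y)=c(x,z)$ always holds, and $h$ is constant on every infinite homogeneous set. So $\mathsf{trRT}_{<\infty}$ implies the infinite pigeonhole principle $\mathsf{RT}^1_{<\infty}$: every $h:\mathbb M\to[0,a]$ is constant on an infinite set. By a theorem of Hirst~\cite{Hirst}, $\mathsf{RT}^1_{<\infty}$ is equivalent over $\mathsf{RCA}_0$ to \emph{$\Sigma^0_2$-bounding} $\mathsf B\Sigma^0_2$, the scheme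
\[
\forall i\le a\,\exists u\,\psi(i,u)\ \to\ \exists b\,\forall i\le a\,\exists u\le b\,\psi(i,u)
\]
for $\Sigma^0_2$ formulas $\psi$.

To separate $\mathsf{trRT}_{<\infty}$ from $\mathsf{ADS}$ and $\mathsf{CAC}$ we need a consequence beyond $\mathsf B\Sigma^0_2$, and the following result tells us which one suffices. A sentence is $\Pi^1_1$ if it consists of universal set quantifiers followed by a formula with number quantifiers only; every axiom of $\mathsf I\Sigma^0_2$ has this form. A principle $\mathsf P$ is \emph{$\Pi^1_1$-conservative} over a theory $T$ if every $\Pi^1_1$ sentence provable in $T+\mathsf P$ is provable in $T$. Chong, Slaman and Yang~\cite{CSY} proved that $\mathsf{ADS}$ and $\mathsf{CAC}$ are $\Pi^1_1$-conservative over $\mathsf{RCA}_0+\mathsf B\Sigma^0_2$; in particular neither of them proves $\Sigma^0_2$-induction. So the aim is to derive $\mathsf I\Sigma^0_2$ from $\mathsf{trRT}_{<\infty}$. The derivation below is direct and does not use $\mathsf B\Sigma^0_2$.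

Fix a $\Sigma^0_2$ formula $\varphi(i)\equiv\exists u\forall w\,\theta(i,u,w)$ with $\theta$ a $\Sigma^0_0$ formula, and fix its parameters. The truth of $\varphi(i)$ cannot be computed, but it can be approximated: at stage $y$, guess the least $u$ that no $w\le y$ has refuted. Formally, let $u_i(y)$ be the least $u\le y$ such that $u=y$ or $\forall w\le y\,\theta(i,u,w)$. The function $(i,y)\mapsto u_i(y)$ exists by $\Delta^0_1$-comprehension.

\begin{lemma}\label{lem:guess}
In $\mathsf{RCA}_0$, for every $i$:
\begin{itemize}
\item[(a)] $u_i(y)\le u_i(z)$ whenever $y\le z$;
\item[(b)] if $\varphi(i)$ holds, then $u_i$ is bounded;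
\item[(c)] if $u_i$ is constant on an infinite set $S$, then $\varphi(i)$ holds.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $u<u_i(y)$. Then $u<y$ and $\theta(i,u,w)$ fails for some $w\le y$. For $z\ge y$ we still have $u<z$ and $w\le z$, so $u\ne u_i(z)$. Hence $u_i(z)\ge u_i(y)$.

(b) Let $\forall w\,\theta(i,u^*,w)$. If $y\le u^*$ then $u_i(y)\le y\le u^*$. If $y>u^*$ then $u^*$ meets the condition defining $u_i(y)$, so $u_i(y)\le u^*$.

(c) Let $u$ be the constant value. Given $w$, take $y\in S$ with $y>\max(u,w)$. Since $u_i(y)=u\ne y$, we have $\theta(i,u,w')$ for all $w'\le y$, in particular for $w'=w$. So $\forall w\,\theta(i,u,w)$.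
\end{proof}

Consider first a single guess $u_0$, and color $x<y$ by $0$ if $u_0(x)\neq u_0(y)$ and by $1$ otherwise. Since $u_0$ is nondecreasing, both colors are transitive. A homogeneous set of color $1$ certifies $\varphi(0)$ by (c); on a homogeneous set of color $0$ the guess keeps growing, which certifies $\neg\varphi(0)$ by (b). For $a+1$ guesses we record the first one that moves. The color of a homogeneous set will then be the least $k\le a$ at which $\varphi$ fails, if there is one, and the existence of a least failure is what $\Sigma^0_2$-induction asserts.

\begin{proof}[Proof of Theorem~\ref{thm:induction}]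
Work in $\mathsf{RCA}_0+\mathsf{trRT}_{<\infty}$. Assume $\varphi(0)$ and $\forall i\,(\varphi(i)\to\varphi(i+1))$, and let $a\in\mathbb M$. We prove $\varphi(a)$. For $x<y$ let $c(x,y)$ be the least $k\le a$ with $u_k(x)\ne u_k(y)$, and let $c(x,y)=a+1$ if there is no such $k$.

\emph{The coloring $c:[\mathbb M]^2\to[0,a+1]$ is transitive.} Let $x<y<z$. By Lemma~\ref{lem:guess}(a), $u_k(x)\le u_k(y)\le u_k(z)$, so $u_k(x)\ne u_k(z)$ if and only if $u_k(x)\ne u_k(y)$ or $u_k(y)\ne u_k(z)$. Therefore $c(x,z)=\min(c(x,y),c(y,z))$, and $c(x,y)=c(y,z)$ implies $c(x,z)=c(x,y)$.

\emph{The color of a homogeneous set.} Let $S$ be infinite with $c\equiv k$ on $[S]^2$. For each $i<k$ the function $u_i$ is constant on $S$, so $\varphi(i)$ holds by Lemma~\ref{lem:guess}(c). Suppose $k\le a$. Then $\varphi(k)$ holds, by hypothesis if $k=0$ and from $\varphi(k-1)$ otherwise. By Lemma~\ref{lem:guess}(b), $u_k$ is bounded. On the other hand, let $s_0<s_1<\cdots$ enumerate $S$. Since $c(s_j,s_{j+1})=k\le a$, we have $u_k(s_j)\ne u_k(s_{j+1})$, hence $u_k(s_j)<u_k(s_{j+1})$, and $u_k(s_j)\ge j$ for all $j$ by $\Sigma^0_1$-induction. This contradicts boundedness. So $k=a+1$,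 and $\varphi(a)$ holds because $a<k$. This proves $\mathsf I\Sigma^0_2$.

\emph{Non-provability.} If $\mathsf{RCA}_0+\mathsf{ADS}$ or $\mathsf{RCA}_0+\mathsf{CAC}$ proved $\mathsf{trRT}_{<\infty}$, it would prove $\mathsf I\Sigma^0_2$, contrary to~\cite{CSY}. By Theorem~\ref{thm:main} and Proposition~\ref{prop:ads}(b), each $\mathsf{trRT}_n$ with $n$ standard is equivalent to $\mathsf{ADS}$, so it does not prove $\mathsf{trRT}_{<\infty}$ either.
\end{proof}

There is no conflict with the last sentence of Theorem~\ref{thm:main}, since an $\omega$-model satisfies induction for all formulas.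

\section{Colorings with unrestricted colors}\label{sec:classification}

Two observations drive the proof of Theorem~\ref{thm:classification}. A transitive color is a partial order to which $\mathsf{CAC}$ applies. And a color that does not occur is vacuously transitive, so a coloring that uses only two of the $n$ colors is an instance of $\mathsf R_{n,k}$ as soon as those two colors meet the requirements.

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
\emph{The case $k=0$.} The principle $\mathsf R_{n,0}$ is $\mathsf{trRT}_n$, so the equivalence with $\mathsf{ADS}$ follows from Theorem~\ref{thm:main} and Proposition~\ref{prop:ads}(b).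

\emph{The case $k=1$, from $\mathsf{CAC}$.} Let the colors $0,\dots,n-2$ of $c$ be transitive. For $i\le n-2$ put $x<_iy$ if $x<y$ and $c(x,y)=i$; this is a strict partial order. If $x<y$ are comparable in $<_i$, then $x<_iy$, because $y<_ix$ would require $y<x$. So a chain for $<_i$ is homogeneous with color $i$, and $c$ omits $i$ on an antichain for $<_i$. Apply $\mathsf{CAC}$ to $<_0$ on $\mathbb M$; if the result is an antichain, apply it to $<_1$ on that antichain, and so on up to $<_{n-2}$. Either some step yields an infinite chain, which is homogeneous, or the last step yields an infinite set on which the colors $0,\dots,n-2$ are all omitted, which is homogeneous with color $n-1$.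

\emph{The case $k=1$, to $\mathsf{CAC}$.} Assume $\mathsf R_{n,1}$ and let $<_P$ be a strict partial order on $\mathbb M$. Two comparable points $x<y$ may satisfy $x<_Py$ or $y<_Px$, and we treat the two possibilities in turn. For $x<y$ let $c(x,y)=0$ if $x<_Py$ and $c(x,y)=n-1$ otherwise. Color $0$ is transitive because $<_P$ is, and the colors $1,\dots,n-2$ do not occur. Let $S$ be an infinite homogeneous set. If its color is $0$, it is a chain. Otherwise no $x<y$ in $S$ satisfy $x<_Py$. For $x<y$ in $S$ let $c'(x,y)=0$ if $y<_Px$ and $c'(x,y)=n-1$ otherwise. Color $0$ is again transitive, since $y<_Px$ and $z<_Py$ give $z<_Px$. An infinite homogeneous set $S'\subseteq S$ for $c'$ is a chain if its color is $0$. If its color is $n-1$, then neither $x<_Py$ nor $y<_Px$ holds for $x<y$ in $S'$, so $S'$ is an antichain.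

\emph{The case $k\ge2$.} The principle $\mathsf R_{n,k}$ is a special case of $\mathsf{RT}^2_n$, which follows from $\mathsf{RT}^2_2$ by merging colors as in Section~\ref{sec:intro}. Conversely, assume $\mathsf R_{n,k}$ and let $d:[\mathbb M]^2\to\{0,1\}$ be arbitrary. The coloring $c(x,y)=n-2+d(x,y)$ uses only the colors $n-2$ and $n-1$. Since $n-k-1\le n-3$, the colors $0,\dots,n-k-1$ do not occur. So $\mathsf R_{n,k}$ gives an infinite homogeneous set for $c$, which is homogeneous for $d$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CSY}
Chong, Slaman and Yang, \emph{$\Pi^1_1$-conservation of combinatorial principles weaker than Ramsey's theorem for pairs}, Adv. Math. 230 (2012).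

\bibitem{Hirst}
Hirst, Ph.D. thesis, 1987.

\bibitem{TY}
Henry Towsner and Keita Yokoyama, \emph{Erd\H{o}s-Moser and $I\Sigma_2$}, arXiv:1807.04452 (2018).

\end{thebibliography}
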